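# Conjugacy class sizes of the form $m, 2m, 3m, 4m$

## 1. The theorem and its terms

For an element $x$ of a finite group $G$ let $x^G$ be its conjugacy class, so that $|x^G|=|G:C_G(x)|$. Put $\mathrm{cs}(G)=\{|x^G| : x\in G\}$ and $\mathrm{cs}^*(G)=\mathrm{cs}(G)\setminus\{1\}$, the set of nontrivial class sizes.

**Theorem 1.** Let $m=2^\alpha3^\beta$ with $\alpha,\beta$ non-negative integers. A finite group $G$ with $\mathrm{cs}^*(G)=\{m,2m,3m,4m\}$ exists if and only if $m=2$.

**Theorem 2.** $\mathrm{cs}^*(G)=\{2,4,6,8\}$ if and only if $G\cong D\times\big((Q_8\rtimes P)\circ C\big)$, where $D$ is abelian of order prime to $6$, $P$ is an abelian $3$-group acting on $Q_8$ with $|P:C_P(Q_8)|=3$, $C$ is a $2$-group with $|C'|=2$, and the central product identifies $Z(Q_8)$ with $C'$.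

Theorem 2 is a supplement: it is not needed for Theorem 1. The question behind Theorem 1 comes from Alan R. Camina and Rachel D. Camina, "Restrictions on sets of conjugacy class sizes in arithmetic progressions", arXiv:2009.05355 (2020).

In plain words: we ask for a group whose noncentral elements have classes of exactly four sizes, in the ratio $1:2:3:4$, where the smallest size has no prime factors except $2$ and $3$. The answer is that the sizes must be $2,4,6,8$. No group has $\mathrm{cs}^*(G)=\{3,6,9,12\}$, none has $\{4,8,12,16\}$, none has $\{6,12,18,24\}$, and so on. The value $m=1$ is excluded at once, since $1\notin\mathrm{cs}^*(G)$.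

Two terms in Theorem 2 deserve a comment. A central product $X\circ Y$ is a group generated by two commuting subgroups $X$ and $Y$; equivalently, it is obtained from $X\times Y$ by identifying a central subgroup of $X$ with an isomorphic central subgroup of $Y$. For instance, in $Q_8\circ D_8$ with the two centers identified, the group has order $8\cdot 8/2=32$ and center of order $2$. The condition $|P:C_P(Q_8)|=3$ says that $P$ acts on $Q_8$ through a group of order $3$. With $P=C_3$ we get $Q_8\rtimes C_3\cong SL(2,3)$; a group $P=C_9$ could act with kernel of order $3$. The smallest choices for $C$ are $D_8$ and $Q_8$.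

**Conventions.** All groups are finite; $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$, so that $[xy,z]=[x,z]^y[y,z]$ and $[x,yz]=[x,z][x,y]^z$. The $p$-part of an integer $n$ is $n_p$. If $A$ acts on $W$, then $[W,A]=\langle w^{-1}w^a : w\in W, a\in A\rangle$ and $[W,a]=[W,\langle a\rangle]$. A four-group is a group isomorphic to $C_2\times C_2$. If $x$ lies in a group whose order has only the prime divisors $2,3$, then $x=x_2x_3=x_3x_2$, where $x_p$ is a $p$-element and a power of $x$. An element acts fixed-point-freely (fpf) on a group if it fixes only the identity. For example, an automorphism of order $3$ of $C_2^2$ is fpf, while an automorphism of order $3$ of $Q_8$ is not, because it fixes the central involution.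

## 2. Gluing $SL(2,3)$ to $D_8$

The class sizes of $SL(2,3)$ are $1,1,6,4,4,4,4$, so $\mathrm{cs}^*(SL(2,3))=\{4,6\}$. Those of $D_8$ are $1,1,2,2,2$. Class sizes multiply in direct products, so
$$\mathrm{cs}^*(SL(2,3)\times D_8)=\{2,4,6,8,12\}.$$
This is the set we want plus one intruder, $12=6\cdot2$. No direct product can do better.

**Remark.** Let $m\ge2$ be any integer and suppose $\mathrm{cs}^*(G)=\{m,2m,3m,4m\}$. Then $G$ is not a direct product $A\times B$ of two nonabelian groups. Indeed, every nontrivial class size of $A$ or $B$ is one of $G$, so it is at least $m$. If $3m$ were a class size of $A$ or of $B$, multiplying it by a nontrivial class size of the other factor would give a class size at least $3m^2>4m$. So $3m=ab$ with $a\in \mathrm{cs}^*(A)$, $b\in\mathrm{cs}^*(B)$, whence $m^2\le3m$ and $m\le3$. If $m=2$, then $a,b\in\{2,4,6,8\}$ cannot have product $6$. If $m=3$, then $a=b=3$; the size $6$ is not a product of two numbers $\ge3$, so it is a class size of one factor, and then $6\cdot3=18>12$ is a class size of $G$, a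 contradiction.

What removes the $12$ is an identification of centers. If $r\in Q_8$ is noncentral, its class in $SL(2,3)$ is already closed under multiplication by the central involution $z$. If the class of $c\in D_8$ is $\{c,cz\}$ with the same $z$, then moving $c$ to $cz$ produces nothing that moving $r$ has not produced. Here is the computation in general; it proves the "if" parts of both theorems.

*Proof of the "if" parts.* A direct abelian factor $D$ does not change $\mathrm{cs}$, so let $G=HC$, $H=RP$, $R=Q_8\trianglelefteq H$, $[H,C]=1$, $H\cap C=Z(R)=C'=\langle z\rangle$, and $V=C_P(R)$. Then $V\le Z(G)$, the group $RC$ is a normal Sylow $2$-subgroup, and $P$ is a Sylow $3$-subgroup. As $|C'|=2$, we have $c^C\subseteq c\langle z\rangle$ for $c\in C$, and $\{|c^C|:c\in C\}=\{1,2\}$. Also $c^G=c^C$, since $H$ centralizes $C$. Let $x\in G$; up to conjugacy $x_3\in P$.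

Let $x_3\in V$. Then $|x^G|=|x_2^G|$ and $x_2=rc$ with $r\in R$, $c\in C$. If $r\in Z(R)$, then $rc\in C$ and the size is $1$ or $2$. If $r\notin Z(R)$, then $H$ is transitive on the six elements of $R\setminus Z(R)$: elements of $P\setminus V$ permute the three subgroups of order $4$ transitively, and conjugation in $R$ inverts. Hence
$$x_2^G=\{r'c' : r'\in R\setminus Z(R),\ c'\in c^C\}=(R\setminus Z(R))\,c,$$
because $c^C\subseteq c\langle z\rangle$ and $(R\setminus Z(R))z=R\setminus Z(R)$. The size is $6$.

Let $x_3\notin V$. Then $x_3$ induces an automorphism of order $3$ on $Q_8$, so $C_R(x_3)=Z(R)$ and $C_{RC}(x_3)=C$. As $P$ is abelian, $C_G(x_3)=C\times P$. So $x_2\in C$ and $|x^G|=|G:CP|\,|x_2^C|=4|x_2^C|\in\{4,8\}$.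

All of $2,4,6,8$ occur. $\square$

For $G=SL(2,3)\circ D_8$, of order $96$, the count is as follows. There are $2$ central elements, $3$ classes of size $2$ in $C$, and $4$ classes of size $6$ in $RC\setminus C$. For each of $g$ and $g^{-1}$ (with $g$ of order $3$) there are classes of sizes $4,4,8,8,8$. Together, $2+6+24+64=96$.

## 3. Reduction to $\{2,3\}$-groups and divisibility

From now on $\mathrm{cs}^*(G)=\{m,2m,3m,4m\}$ with $m=2^\alpha3^\beta$, and so $m>1$.

**Reduction.** This removes the primes $p\ge5$. Let $p\ge5$ be a prime dividing $|G|$ and $S\in\mathrm{Syl}_p(G)$. All class sizes are prime to $p$, so every centralizer contains a conjugate of $S$, which means $G=\bigcup_g C_G(S)^g$. A finite group is not the union of the conjugates of a proper subgroup, so $C_G(S)=G$ and $S\le Z(G)$. The product $D$ of these $S$ is a central Hall subgroup, so by Schur–Zassenhaus $G=D\times G_0$, where $G_0$ is a $\{2,3\}$-group with $\mathrm{cs}(G_0)=\mathrm{cs}(G)$, and $D$ is abelian of order prime to $6$.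

So we assume that $G$ is a $\{2,3\}$-group. It is solvable by Burnside's theorem. We fix
$$P\in\mathrm{Syl}_3(G),\quad Q\in\mathrm{Syl}_2(G),\quad U=O_2(G),\quad V=O_3(G),\quad Z_p=O_p(Z(G)).$$
In a solvable group the Fitting subgroup contains its centralizer, so $C_G(UV)\le UV$. Also $[U,V]=1$. More generally, if $H$ is a $\{2,3\}$-group with $O_p(H)=1$ and $q$ is the other prime, then $C_H(O_q(H))\le O_q(H)$.

**Lemma 3.** (a) If $N\trianglelefteq G$ and $x\in G$, then $|(xN)^{G/N}|\cdot|x^N|$ divides $|x^G|$. (b) If $N\trianglelefteq G$ is a $p$-group and $a$ is a $q$-element, $q\neq p$, then $C_{G/N}(aN)=C_G(a)N/N$, and so $|a^G|=|(aN)^{G/N}|\,|a^N|$.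

*Proof.* (a) We have $|G:C_G(x)|=|G:C_G(x)N|\,|N:C_N(x)|$, and $C_G(x)N/N\le C_{G/N}(xN)$.

(b) Let $xN$ centralize $aN$, so $a^x\in aN$. Then $\langle a\rangle$ and $\langle a^x\rangle$ are Sylow $q$-subgroups of $\langle a\rangle N$, so $\langle a^{xw}\rangle=\langle a\rangle$ for some $w\in N$. As $a^{xw}\in\langle a\rangle\cap aN=\{a\}$, we get $xw\in C_G(a)$ and $x\in C_G(a)N$. The formula follows from the equality in the proof of (a). $\square$

Lemma 3 holds in every finite group, and we shall use it also in quotients and subgroups. The next lemma is where the pattern $1:2:3:4$ enters.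

**Lemma 4.** Let $x,y\in G$ commute and have coprime orders. Then $C_G(xy)=C_G(x)\cap C_G(y)$ and $|(xy)^G|=|x^G|\,|y^{C_G(x)}|$. If $x\notin Z(G)$, then $|y^{C_G(x)}|\in\{1,2,3,4\}$, and $|y^{C_G(x)}|=1$ if $|x^G|\in\{3m,4m\}$.

*Proof.* Both $x$ and $y$ are powers of $xy$; this gives the first statement, and the second follows. If $x$ is noncentral, $|y^{C_G(x)}|$ is an integral quotient of two of the numbers $m,2m,3m,4m$. $\square$

**Lemma 5.** If $\alpha\ge1$, then $Z(Q)=Z_2$ and $Q$ is nonabelian. If $\beta\ge1$, then $Z(P)=Z_3$ and $P$ is nonabelian. (This holds for every choice of Sylow subgroup.)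

*Proof.* Let $\beta\ge1$. An element of $Z(P)$ has class size prime to $3$, and all nontrivial class sizes are divisible by $3$; so it is central in $G$. If $P$ were abelian, $P$ would be central in $G$ and no class size would be divisible by $3$. The same argument works for $2$. $\square$

In particular $G$ is not nilpotent. If $G=P\times Q$ and both factors are nonabelian, the Remark in Section 2 applies; if one is abelian, all class sizes are powers of a single prime, but $2m$ and $3m$ are not both powers of the same prime.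

**Lemma 6.** If $K$ is a nonabelian $p$-group, then $K/Z(K)$ contains $C_p\times C_p$.

*Proof.* Suppose not. A central subgroup of order $p$ of $K/Z(K)$ together with any other subgroup of order $p$ would give $C_p\times C_p$, so $K/Z(K)$ has a unique subgroup $\langle wZ(K)\rangle$ of order $p$. For every $k\in K\setminus Z(K)$ we have $w\in\langle k\rangle Z(K)$, so $w$ commutes with $k$. So $w\in Z(K)$, a contradiction. $\square$

## 4. Coprime action with few moved points

Let a $q$-group $A$ act on a $p$-group $W$, with $p\ne q$. We recall the textbook facts: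

- (C1) $W=[W,A]C_W(A)$ and $[W,A]=[W,A,A]\trianglelefteq W$; if $W$ is abelian, $W=[W,A]\times C_W(A)$.
- (C2) $C_{W/M}(A)=C_W(A)M/M$ for every $A$-invariant normal subgroup $M$ of $W$.
- (C3) If $A$ is trivial on all factors of an $A$-invariant normal series of $W$, then $A$ is trivial on $W$. Also $A/C_A(W)$ is faithful on $W/\Phi(W)$.
- (C4) If $A$ is noncyclic abelian and $W\neq1$, some nonidentity element of $A$ is not fpf on $W$.

For $a\in A$ two consequences will be used all the time. By (C1),
$$|W:C_W(a)|=|[W,a]:C_{[W,a]}(a)|. \tag{4.1}$$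
By (C2), if $M$ is an $a$-invariant normal subgroup, $|C_W(a)|=|C_{W/M}(a)|\,|C_M(a)|$; so $|W:C_W(a)|$ is the product of the corresponding indices over the factors of any $a$-invariant normal series. Finally,
$$\text{if } a \text{ is a } 3\text{-element and } W \text{ a } 2\text{-group, then } |W:C_W(a)| \text{ is a power of } 4. \tag{4.2}$$
For this it suffices to consider an elementary abelian section $S$. Here $|S:C_S(a)|=|[S,a]|$ and $a$ is fpf on $[S,a]$. So all $\langle a\rangle$-orbits on $[S,a]\setminus0$ have size divisible by $3$, and $|[S,a]|$ is a power of $2$ congruent to $1$ modulo $3$.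

Lemma 4 will often force $|W:C_W(a)|$ to be $3$ or $4$. The next lemma says what the action then looks like.

**Lemma 7.** Let $a$ be a $q$-element acting on the $p$-group $W$, and $R=[W,a]$.

(a) If $p=3$, $q=2$ and $|W:C_W(a)|=3$, then $|R|=3$, $a$ inverts $R\le Z(W)$, and $W=R\times C_W(a)$.

(b) If $p=2$, $q=3$ and $|W:C_W(a)|=4$, then $R\cong C_2^2$ or $Q_8$; $C_R(a)=1$ or $C_R(a)=Z(R)$, respectively; $[R,C_W(a)]=1$; and $W=RC_W(a)$.

*Proof.* In both cases $R=[R,a]\ne1$, so $C_{R/R'}(a)=1$ by (C1) for the abelian group $R/R'$. Hence $C_R(a)\le R'$, and $|R/R'|$ divides $|R:C_R(a)|=|W:C_W(a)|$.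

(a) Here $|R/R'|=3$, so $R$ is cyclic, hence abelian, $C_R(a)\le R'=1$ and $|R|=3$. A normal subgroup of order $3$ of a $3$-group is central. The $2$-element $a$ acts nontrivially on $R$, so it inverts it. Now $W=RC_W(a)$ with $R$ central and $R\cap C_W(a)=1$.

(b) By (4.2), $|R/R'|$ is a power of $4$ greater than $1$, so it is $4$. If $R$ is abelian, then $|R|=4$, and $R\cong C_2^2$ because $\mathrm{Aut}(C_4)$ is a $2$-group; $C_R(a)=1$. Let $R$ be nonabelian. A nonabelian $2$-group with $|R:R'|=4$ is dihedral, semidihedral or generalized quaternion (Gorenstein, *Finite Groups*, Thm 5.4.5). If $R\not\cong Q_8$, then $R$ has a characteristic cyclic subgroup of index $2$; the $3$-element $a$ is trivial on it (its automorphism group is a $2$-group) and on the quotient of order $2$, hence on $R$ by (C3), a contradiction. So $R\cong Q_8$, and $|R:C_R(a)|=4$ gives $C_R(a)=Z(R)$.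

The $2$-group $C_W(a)$ acts on $R\trianglelefteq W$, and this action commutes with the automorphism of order $3$ induced by $a$. In $\mathrm{Aut}(R)\cong S_3$ or $S_4$ a subgroup of order $3$ is its own centralizer. So $C_W(a)$ acts trivially on $R$. The equality $W=RC_W(a)$ is (C1). $\square$

## 5. Reflections and light elements

**Definition.** Let a $2$-group $S$ act faithfully on a $3$-group $V$. An element $s\in S$ is a reflection if $|V:C_V(s)|=3$. We put $L_s=[V,s]$.

For example, on $V=\mathbb F_3^2$ the matrices $\mathrm{diag}(-1,1)$ and $\mathrm{diag}(1,-1)$ are reflections, while their product $-1$ is not.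

**Lemma 8.** Let $S$ and $V$ be as in the definition.

(a) If $s$ is a reflection, then $|L_s|=3$, $L_s\le Z(V)$, $s$ inverts $L_s$, $V=L_s\times C_V(s)$, and $s^2=1$.

(b) If $s,s'$ are reflections with $L_s=L_{s'}$, then $s=s'$.

(c) If $s\ne s'$ are commuting reflections, then $[V,ss']=L_sL_{s'}$ has order $9$, is inverted by $ss'$, and $|V:C_V(ss')|=9$. So $ss'$ is not a reflection.

(d) If $s_1,s_2,s_3$ are distinct pairwise commuting reflections, then $\{1,s_1s_2,s_2s_3,s_1s_3\}$ is a four-group containing no reflection.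

*Proof.* (a) This is Lemma 7(a); $s^2$ is trivial on $L_s$ and on $C_V(s)$, so $s^2=1$ by faithfulness.

(b) The element $ss'$ is trivial on $L_s$ and on $V/L_s$, so $ss'=1$ by (C3), and $s'=s^{-1}=s$.

(c) By (b), $L_s\ne L_{s'}$. As $s$ commutes with $s'$, it leaves $L_{s'}$ invariant, so $[L_{s'},s]\le L_s\cap L_{s'}=1$; likewise $[L_s,s']=1$. So $ss'$ inverts $L_sL_{s'}$, of order $9$, and is trivial on $V/L_sL_{s'}$. The claims follow.

(d) The three products are nonidentity, are not reflections by (c), and $s_1s_2\cdot s_2s_3=s_1s_3$. $\square$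

There is a twin notion with the primes exchanged.

**Definition.** Let a $3$-group $S$ act faithfully on an elementary abelian $2$-group $W$, written additively. An element $g\in S$ is light if $|[W,g]|=4$. We put $D_g=[W,g]$. A light subgroup is a subgroup generated by a light element.

For example, let $\omega\in\mathbb F_4$ have order $3$ and $W=\mathbb F_4^3$. Then $\mathrm{diag}(\omega,1,1)$ is light and $\mathrm{diag}(\omega,\omega,1)$ is not. The group of all $\mathrm{diag}(\omega^i,\omega^{i+j},\omega^j)$ is a $C_3^2$ without light elements, because at least two of $i$, $i+j$, $j$ are nonzero modulo $3$ unless all are.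

**Lemma 9.** Let $S$ and $W$ be as in the definition.

(a) Light elements have order $3$, any two of them commute, and $D_g=D_h$ implies $\langle g\rangle=\langle h\rangle$.

(b) Let $\langle g_1\rangle,\dots,\langle g_k\rangle$ be distinct light subgroups and $D_i=D_{g_i}$. Then $g_i$ acts nontrivially on $D_i$ and trivially on $D_j$ for $j\neq i$, and the sum $\sum D_j$ is direct.

(c) If $x\in S$ leaves two of the $D_j$ in (b) invariant and is nontrivial on both, then $|[W,x]|\ge16$. For instance, $g_1g_2$ is not light.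

(d) If $k\ge3$ in (b), then $S$ has a subgroup $C_3^2$ all of whose nonidentity elements $x$ satisfy $|[W,x]|\ge16$.

*Proof.* (a) Let $g,h$ be light. Then $\langle g,h\rangle$ leaves $D_g+D_h$ invariant and is trivial on $W/(D_g+D_h)$, so by (C3) it is faithful on $D_g+D_h$, of order at most $16$. The order of $GL(4,2)$ is $2^6\cdot3^2\cdot5\cdot7$, so its Sylow $3$-subgroups have order $9$ and are abelian. So $g,h$ commute. With $h=g$ we see that $g$ is faithful on $D_g$, so its order is $3$, as $GL(2,2)\cong S_3$. If $D_g=D_h$, then $\langle g,h\rangle$ embeds in $S_3$, so $\langle g\rangle=\langle h\rangle$.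

(b) Let $\langle g\rangle\ne\langle h\rangle$ be light subgroups. As $g$ commutes with $h$, $D_h$ is $g$-invariant. Now $g$ permutes the three nonzero elements of $D_g$ transitively, so the $g$-invariant subgroup $D_g\cap D_h$ of $D_g$ is $0$ or $D_g$, and it is not $D_g$ by (a). So $D_g\cap D_h=0$ and $[D_h,g]\le D_g\cap D_h=0$. If $\sum d_j=0$ with $d_j\in D_j$, apply $g_i-1$, which kills $D_j$ for $j\ne i$ and is invertible on $D_i$: so $d_i=0$.

(c) If $x$ is nontrivial on $D_i$, then $[D_i,x]=D_i$. So $[W,x]$ contains two of the summands.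

(d) The elements of $\langle g_1g_2,g_2g_3\rangle$ are $g_1^ig_2^{i+j}g_3^j$. If $(i,j)\not\equiv(0,0)$ modulo $3$, at least two of the three exponents are nonzero modulo $3$, so (c) applies; in particular the group is $C_3^2$. $\square$

## 6. Commutators into the center

In a solvable group the obvious place to look for a small class is a minimal normal subgroup $M$. It is an elementary abelian $p$-group, $G$ acts on it linearly, and its classes are orbits of size at most $|M|-1$. If $\alpha,\beta\ge1$, this attempt ends at once. A Sylow $p$-subgroup fixes some $y\ne1$ in $M$; the class size of $y$ is prime to $p$, while $p$ divides every nontrivial class size; so $y\in Z(G)$. Then $C_M(G)\ne1$ is normal in $G$, so $C_M(G)=M$. Every minimal normal subgroup is central, and its classes tell us nothing.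

The same happens in $SL(2,3)\circ D_8$. A nontrivial normal $3$-subgroup would centralize the normal $2$-subgroup $R$, but elements of order $3$ do not. So a minimal normal subgroup lies in the normal Sylow $2$-subgroup $RC=Q_8\circ D_8$, and it meets the center $\langle z\rangle$ of that group nontrivially. So it is $\langle z\rangle$.

The remedy is to go one level up: factor out $Z_p$ and take a minimal normal subgroup of $G/Z_p$. Elements there are not central, and commutators with them are homomorphisms into $Z_p$, on which everything acts trivially.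

**Lemma 10.** Let $p\in\{2,3\}$, let $q$ be the other prime, suppose $O:=O_p(G)>Z_p$, and let $N/Z_p$ be a minimal normal subgroup of $G/Z_p$ with $N\le O$. Then $N/Z_p$ is elementary abelian, $[N,O]\le Z_p$, and $O_p(G/C_G(N/Z_p))=1$. Let $a$ be a $q$-element of $G$.

(i) If $y\in C_N(a)\setminus Z_p$, then $[O,a]\le C_G(y)$ and $|O:C_O(a)|\le|a^{C_G(y)}|=|(ay)^G|/|y^G|\le4$. Hence if $a$ is not fpf on $N/Z_p$, then $|O:C_O(a)|\in\{1,3\}$ if $p=3$, and $|O:C_O(a)|\in\{1,4\}$ if $p=2$.

(ii) If $c\in C_O(a)$, then $[N,a]\le C_G(c)$.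

*Proof.* $N/Z_p$ is elementary abelian, being a minimal normal $p$-subgroup. As a nontrivial normal subgroup of the $p$-group $O/Z_p$, it meets $Z(O/Z_p)$ nontrivially, and the intersection is normal in $G/Z_p$, so $N/Z_p\le Z(O/Z_p)$. Since $N/Z_p$ is a faithful irreducible module in characteristic $p$ for $G/C_G(N/Z_p)$, the latter has no nontrivial normal $p$-subgroup (its fixed points would be a nonzero proper submodule).

(i) The map $O\to Z_p$, $x\mapsto[y,x]$, is a homomorphism because $Z_p$ is central. As $a$ centralizes $Z_p$ and $y$, we have $[y,x]=[y,x]^a=[y,x^a]$, so $[y,x^{-1}x^a]=1$. The same holds for powers of $a$, so $[O,a]\le C_G(y)$. As $a\in C_G(y)$ too, (4.1) gives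
$$|a^{C_G(y)}|\ge|[O,a]:C_{[O,a]}(a)|=|O:C_O(a)|.$$
Now $y$ is a $p$-element outside $Z_p$, so $y\notin Z(G)$, and Lemma 4 gives the rest of the first claim. If $a$ is not fpf on $N/Z_p$, such a $y$ exists, since $C_{N/Z_p}(a)=C_N(a)Z_p/Z_p$ by (C2). The index $|O:C_O(a)|$ is a power of $p$ at most $4$, and a power of $4$ if $p=2$ by (4.2).

(ii) The map $N\to Z_p$, $n\mapsto[n,c]$, is a homomorphism, and $[n^a,c]=[n^a,c^a]=[n,c]^a=[n,c]$. So $n^{-1}n^a$ commutes with $c$, and the same holds for powers of $a$. $\square$

The bound in (i) is attained. In $SL(2,3)\circ D_8$ take $p=2$, $a$ of order $3$, and $N=\langle c,z\rangle$ with $c\in C$ noncentral. With $y=c$ we get $|O:C_O(a)|=4$ and $|(ac)^G|/|c^G|=8/2=4$.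

## 7. $m$ a power of $2$

**Proposition 11.** If $\beta=0$, then $m=2$.

Here $\alpha\ge1$, the sizes are $2^\alpha,2^{\alpha+1},2^{\alpha+2},3\cdot2^\alpha$, and their $3$-parts are at most $3$. This small $3$-part restricts how far $G$ is from having a normal Sylow $2$-subgroup. Steps 1 to 3 hold for all $\alpha\ge1$ and will be used again in Section 12.

**Step 1.** *To bound $|Q:U|$: we show that $|Q:U|\le2$ and $L:=UP\trianglelefteq G$.* Let $H=G/U$ and $P_1=O_3(H)$. As $O_2(H)=1$, $C_H(P_1)\le P_1$, so $Q/U$ is faithful on $P_1$. For $t\in Q\setminus U$, $|P_1:C_{P_1}(t)|$ divides $|(tU)^H|$, hence $|t^G|$ (Lemma 3), and it is a power of $3$ greater than $1$; so it is $3$. Thus all nonidentity elements of $Q/U$ are reflections on $P_1$. They are involutions, so they commute pairwise, and the product of two distinct ones is not a reflection by Lemma 8(c). So there is at most one, and $|Q:U|\le2$. A group whose Sylow $2$-subgroups have order at most $2$ has a normal $2$-complement; in $H$ it is a normal Sylow $3$-subgroup. So $P_1=PU/U$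 and $L\trianglelefteq G$.

**Step 2.** *To control how $P$ acts on $U$: we show that $V=C_P(U)$ and $|P:V|\le3$.* The group $C_L(U)$ is normal in $G$, and its Sylow $2$-subgroup is $C_L(U)\cap U=Z(U)$, which is central in it. So by Schur–Zassenhaus its Sylow $3$-subgroup is a direct factor, hence characteristic, hence normal in $G$. It contains $C_P(U)$ and lies in $V$. As $[U,V]=1$ and $V\le P$, $C_P(U)=V$.

Put $W=U/\Phi(U)$. For $u\in U$, the class of $u\Phi(U)$ in $L/\Phi(U)$ is a $P$-orbit on $W$; its size is a power of $3$ dividing $|u^L|$, hence $|u^G|$. So all $P$-orbits on $W$ have size at most $3$. By (C3), $P/V$ is faithful on $W$, which is semisimple by Maschke's theorem. In an irreducible nontrivial summand $W_i$ the stabilizer of a nonzero vector has index $3$ in $P$. So it is normal in $P$, its fixed points form a nonzero submodule of $W_i$, and it acts trivially on $W_i$. So $C_P(W_i)$ has index $3$. If two summands had distinct kernels, a vector $w_1+w_2$ with $w_i\ne0$ would have stabilizer $C_P(W_1)\cap C_P(W_2)$ and orbit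 size $9$. So all kernels coincide and $|P:V|\le3$.

**Step 3.** *To list all class sizes when $V\le Z(G)$.* Suppose $V\le Z(G)$. Then $P$ is abelian, since $P/V$ is cyclic. Also $|P:V|=3$, since otherwise $P\le Z(G)$ and no class size is divisible by $3$. Put $s=|Q:U|$, choose $g\in P\setminus V$, and put
$$C=C_U(g)=C_U(P),\qquad 2^n=|U:C|,\qquad R=[U,g]=[U,P].$$
By (4.2) and Step 2, $2^n$ is a power of $4$ greater than $1$. We have $R\trianglelefteq G$: conjugates of $P$ lie in $L=UP$, so they have the form $P^u$ with $u\in U$, and $R\trianglelefteq U$.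

We claim that $C_H(gU)=P_1$. This is trivial if $s=1$, as $P_1=H$ is abelian. If $s=2$ and $t\in Q\setminus U$, then $|P_1:C_{P_1}(t)|=3$ by Step 1, and $C_{P_1}(t)\ge VU/U$, which has index $3$ in $P_1$; so $C_{P_1}(t)=VU/U$ does not contain $gU$, and the claim follows as $P_1$ is abelian of index $2$ in $H$.

By Lemma 3(b), $|C_G(g)|=|P||C|$, so $C_G(g)=C\times P$ and $|g^G|=s2^n$. Every noncentral $3$-element is conjugate to some $g'\in P\setminus V$, and $C_G(g')=C\times P$ as well, because $C_U(g')=C_U(P)=C$. Hence:
$$\text{if } x_3\notin Z(G),\ x \text{ is conjugate to some } g'c,\ g'\in P\setminus V,\ c\in C,\ \text{ and } |x^G|=s2^n|c^C|. \tag{7.1}$$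
If $x_3\in Z(G)$, then $|x^G|=|x_2^G|$. For $2$-elements we have:
$$\text{a } 2\text{-element whose class size is a power of } 2 \text{ is conjugate into } C;\ \text{all others have class size } 3m. \tag{7.2}$$
Indeed, let $x\in Q$ have class size a power of $2$. Then $G=C_G(x)Q$, so $x^G=x^Q\subseteq Q$, the group $\langle x^G\rangle$ is a normal $2$-group, and $x\in U$. Moreover $x$ is centralized by a conjugate of $P$, so a conjugate of $x$ lies in $C_U(P)=C$. The only class size divisible by $3$ is $3m$.

From here on let $\alpha\ge2$; we look for a contradiction. If $|U:C|$ were $4$, Lemma 7(b) would give a normal $R$ of order $4$ or $8$, and a class inside it would be too small. Nothing so far bounds $|U:C|$, so we work with the second center of $U$ instead.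

**Step 4.** *To set up the second center.* For $v\in V$, $U\le C_G(v)$, so $|v^G|_2\le2<2^\alpha$ and $v\in Z(G)$. So $V\le Z(G)$, and Step 3 applies. For $z\in Z(U)$, $|z^G|$ divides $|G:UV|=3s$, which is not divisible by $4$; so $z\in Z(G)$. Thus $Z:=Z(U)=Z_2\le C$. Let $M/Z=Z(U/Z)$, so $M\trianglelefteq G$. Since $[U,g]\ne1$, $U\neq Z$ and $M>Z$.

As in Lemma 10: for $c\in C\cap M$ the map $U\to Z$, $x\mapsto[c,x]$, is a homomorphism with $[c,x]=[c,x]^g=[c,x^g]$, so $[c,R]=1$. For $c\in C$ the map $M\to Z$, $n\mapsto[n,c]$, is a homomorphism with $[n^g,c]=[n,c]$; so $[[M,g],C]=1$.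

**Step 5.** *To show that $C\cap M=Z$.* Suppose $c\in(C\cap M)\setminus Z$; then $c\notin Z(G)$. As $R\langle g\rangle\le C_G(c)$, Lemma 4 and (4.1) give $4\ge|g^{C_G(c)}|\ge|R:C_R(g)|=2^n$, so $2^n=4$. Lemma 7(b) gives $R\cong C_2^2$ or $Q_8$, $U=RC$, $[R,C]=1$. If $R\cong C_2^2$, then $R\le Z(U)=Z\le C_U(g)$, contradicting $R=[R,g]\ne1$. If $R\cong Q_8$ and $r\in R\setminus Z(R)$, then $r^G\subseteq R\setminus Z(R)$ as $R\trianglelefteq G$, so $|r^G|\le6$. And $3$ divides $|r^G|$, because $g$ permutes the three subgroups of order $4$ of $R$ transitively. So $|r^G|=3\cdot2^\alpha\ge12$, a contradiction.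

**Step 6.** *To pin down all class sizes and finish.* By Step 5, $C_M(g)=C\cap M=Z$, so $M=[M,g]C_M(g)=[M,g]Z$ and $[M,C]=1$ by Step 4. If $C=Z$, then by (7.1) and (7.2) the nontrivial class sizes are among $3m$ and $s2^n$, a contradiction. So $C>Z$.

Now $C_U(M)\trianglelefteq U$ contains $C>Z$, so $C_U(M)/Z$ meets $Z(U/Z)=M/Z$ nontrivially: $Z(M)=C_U(M)\cap M>Z$. For $c\in C\setminus Z$ we have $c\notin Z(G)$ and $M\langle g\rangle\le C_G(c)$, so
$$4\ge|g^{C_G(c)}|\ge|M:C_M(g)|=|M:Z|\ge4,$$
the last because $|M:C_M(g)|$ is a power of $4$ greater than $1$. Thus $|M:Z|=4$. The ratio $|(gc)^G|/|c^G|$ is $4$, which forces $|c^G|=m$ and $|(gc)^G|=4m$. As $g$ is fpf on $M/Z$ of order $4$, it has no proper nontrivial invariant subgroup there, so $Z(M)=M$, that is, $M$ is abelian.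

By (7.1) and (7.2) the nontrivial class sizes are $m$ and $3m$ (when $x_3\in Z(G)$), $s2^n$ (when $c\in Z$ in (7.1)), and $4m$ (when $c\in C\setminus Z$; the size in (7.1) does not depend on $g'$). Since $2m$ occurs, $s2^n=2m=2^{\alpha+1}$. Take $b\in M\setminus Z$. Then $MC\le C_U(b)$ and $|MC:C|=|M:M\cap C|=4$, so $|U:C_U(b)|\le2^{n-2}$ and
$$|b^G|_2\le|Q:C_U(b)|\le s2^{n-2}=2^{\alpha-1}.$$
But $b\notin Z(U)$, so $b\notin Z(G)$ and $2^\alpha$ divides $|b^G|$, a contradiction. $\square$

## 8. $m$ a power of $3$

**Proposition 12.** The case $\alpha=0$ is impossible.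

Here $\beta\ge1$, the sizes are $3^\beta,2\cdot3^\beta,3^{\beta+1},4\cdot3^\beta$, and their $2$-parts are at most $4$. By Lemma 5, $Z(P)=Z_3$ and $P$ is nonabelian, for every Sylow $3$-subgroup $P$.

**Step 1.** *To bound $|P:V|$: we show that $|P:V|\le3$ and $V>Z_3$.* Let $H=G/V$ and $Q_1=O_2(H)$. As $O_3(H)=1$, $P/V$ is faithful on $Q_1$. For $g\in P\setminus V$, $|Q_1:C_{Q_1}(g)|$ divides $|g^G|$ and is a power of $4$ greater than $1$, so
$$|Q_1:C_{Q_1}(g)|=4. \tag{8.1}$$
By (C3), $g$ is nontrivial on $Q_1/\Phi(Q_1)$, so it is light there. So all nonidentity elements of $P/V$ are light on $Q_1/\Phi(Q_1)$. By Lemma 9(c) there cannot be two light subgroups, so $P/V$ has order at most $3$ by Lemma 9(a). If $V=Z_3=Z(P)$, then $P/Z(P)$ would be cyclic and $P$ abelian, a contradiction.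

Take $N$ as in Lemma 10 for $p=3$, and $Y=N/Z_3$. Note that $V$ is trivial on $Y$.

**Step 2.** *To exclude $P=V$.* Suppose $P=V$. Elements of $C_Q(P)$ have class sizes which are powers of $2$, so they are central: $C_Q(P)=Z_2$. Let $t\in Q\setminus Z_2$. If $t$ is not fpf on $Y$, Lemma 10(i) gives $|P:C_P(t)|=3$, and Lemma 7(a) says that $[P,t]\le Z(P)=Z_3\le Z(G)$ is inverted by $t$, a contradiction. So every nonidentity element of $Q/Z_2$ is fpf on $Y$, and $Q/Z_2$ contains no four-group by (C4).

As $G=PQ$ and $P$ is trivial on $Y$, the $G$-orbit of $yZ_3\ne1$ has size $|Q/Z_2|$, and it divides $|y^G|$. So $|Q/Z_2|\le4$. Since $4m$ occurs and $Z_2$ is central, $|Q/Z_2|=4$. So $Q/Z_2\cong C_4$ and $Q$ is abelian. Let $\langle t\rangle Z_2$ be the subgroup of index $2$ in $Q$ which contains $Z_2$.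

Let $|x^G|=2m$. Up to conjugacy a Sylow $2$-subgroup of $C_G(x)$ lies in $Q$; it has index $2$ there and contains $Z_2$. So it is $\langle t\rangle Z_2$, and $c:=x_3\in C_P(t)$. If $c\in Z_3$, then $|x^G|=|x_2^G|$ is odd, since $Q$ is abelian, a contradiction. So $c\notin Z(G)$. By Lemma 10(ii), $[N,t]\le C_G(c)$, and $N=[N,t]Z_3$ because $t$ is fpf on $Y$. So $N\langle t\rangle\le C_G(c)$, and $C_N(t)=Z_3$, whence
$$4\ge|t^{C_G(c)}|\ge|N:C_N(t)|=|Y|.$$
But $Q/Z_2\cong C_4$ acts on $Y\setminus0$ with all orbits of size $4$, so $|Y|\equiv1\bmod4$ and $|Y|\ge9$, a contradiction.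

**Step 3.** *To describe $G$ when $|P:V|=3$.* For $g\in P\setminus V$, $4$ divides $|g^G|$ by (8.1), so $|g^G|=4m$. The same holds for every $3$-element outside $V$.

The group $H/Q_1$ has $O_2(H/Q_1)=1$ and Sylow $3$-subgroups of order $3$. So $O_3(H/Q_1)$ has order $3$ and contains its centralizer, and $H/Q_1\cong C_3$ or $S_3$. If it is $S_3$, the image of $g$ has $2$ conjugates in $H/Q_1$, and Lemma 3(a) with (8.1) gives $8\mid|(gV)^H|$, a contradiction. So $H=Q_1\langle gV\rangle$, $Q_1=QV/V$, $VQ\trianglelefteq G$ and $|G:VQ|=3$.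

By the Frattini argument $G=VN_G(Q)$, so we may choose a $3$-element $g\in N_G(Q)\setminus VQ$. Then $G=VQ\langle g\rangle$ and $V\langle g\rangle$ is a Sylow $3$-subgroup. Put $R=[Q,g]$ and $E=C_Q(g)$. As $Q\cong Q_1$ as groups with $\langle g\rangle$-action, $|Q:E|=4$ by (8.1), and Lemma 7(b) gives
$$R\cong C_2^2\text{ or }Q_8,\quad Q=RE,\quad [R,E]=1,\quad R\cap E=1\text{ or }Z(R),\text{ respectively}.$$
Since $|g^G|=4m$, Lemma 4 shows that every $2$-element of $C_G(g)$ is central in $C_G(g)$. So $E$ is abelian and $E\le Z(Q)$. Also $RV\trianglelefteq G$, since $RV/V=[Q_1,g]$ is normalized by $Q_1$ and $g$.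

**Step 4.** *To show that $R$ centralizes $V$.* Suppose not. Then $C_R(V)$ is a proper $g$-invariant normal subgroup of $R$. Since $g$ permutes transitively the involutions of $C_2^2$, respectively the subgroups of order $4$ of $Q_8$, either $R/C_R(V)\cong C_2^2$, or $R\cong Q_8$ is faithful on $V$.

Let $R/C_R(V)\cong C_2^2$. By (C4) some nonidentity element of it is not fpf on $Y$, so it is a reflection on $V$ by Lemma 10(i). Conjugating by $g$, all three involutions are reflections, contradicting Lemma 8(c).

Let $R\cong Q_8$ be faithful on $V$, with $Z(R)=\langle z\rangle$. If all nonidentity elements of $R$ were fpf on $Y$, all orbits of $RV\trianglelefteq G$ on $Y\setminus0$ would have size $8$. So $8$ would divide the size of every $G$-orbit on $Y\setminus0$, hence $|y^G|$ for $y\in N\setminus Z_3$, a contradiction. So some nonidentity element of $R$ is not fpf on $Y$. As $z$ is a power of it, $z$ is not fpf on $Y$, and $|V:C_V(z)|=3$ by Lemma 10(i). Now $R$ acts on $[V,z]$, of order $3$, whose automorphism group is abelian; so $z\in R'$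 acts trivially on $[V,z]$. But $z$ inverts it, a contradiction.

**Step 5.** *To show that $\beta=1$.* Let $r\in R\setminus E$. It does not commute with $g$, so it is noncentral, and it is centralized by $V$. So $3^\beta\le|r^G|_3\le3$. Thus $\beta=1$, $m=3$, the sizes are $3,6,9,12$, and $|r^G|_3=3$.

**Step 6.** *To show that $E\le Z(G)$.* Let $e\in E\setminus Z(G)$. As $Q\le C_G(e)$, $|e^G|$ is a power of $3$. The size $|(eg)^G|$ is a multiple of $|g^G|=12$, so it is $12$, and $|e^G|$ divides it. So $|e^G|=3$. As $Q\langle g\rangle\le C_G(e)$, we have $G=VC_G(e)$ and $|V:C_V(e)|=3$. By Lemma 7(a), $[V,e]$ has order $3$ and is central in $V$. It is $g$-invariant, because $e$ and $g$ commute, so it is centralized by the $3$-group $V\langle g\rangle$. Hence it lies in $Z(V\langle g\rangle)=Z_3$; but it is inverted by $e$, a contradiction.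

**Step 7.** *To compute all class sizes and find one missing.* By Steps 4 and 6, $Q=RE$ centralizes $V$, so $G=(V\times Q)\langle g\rangle$ and $Q\trianglelefteq G$. Let $x\in G$.

If $x_3\notin V$, then $12\mid|x^G|$, so $|x^G|=12$. If $x_3\in V$ and $x_2\in Z(G)$, then $|x^G|=|x_3^G|$ is a power of $3$. Let $x_3\in V$ and $x_2\notin Z(G)$. Then $x_2=re$ with $e\in E\le Z(G)$ and $r\in R\setminus E$, so $|x^G|=|(rx_3)^G|$. By Step 5, $V$ is a Sylow $3$-subgroup of $C_G(r)$, and $C_Q(r)$ is its Sylow $2$-subgroup. So $C_G(r)=VC_Q(r)$, $|r^G|=3|r^Q|$, and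
$$|x^G|=|r^G|\,|x_3^{C_G(r)}|=3|r^Q|\,|x_3^V|.$$
Conversely, every $x_3\in V$ occurs here.

If $R\cong C_2^2$, then $Q$ is abelian and $|r^Q|=1$. So all sizes other than $12$ are odd, and $6$ is missing. If $R\cong Q_8$, then $|r^Q|=2$ and $6|x_3^V|\in\{6,12\}$ for all $x_3\in V$, so $|x_3^V|=1$ and $V$ is abelian. Then $C_G(x_3)\ge VQ$ and $|x_3^G|\le3$ for all $x_3\in V$, so the nontrivial sizes are among $3,6,12$, and $9$ is missing. This contradiction proves Proposition 12. $\square$

Now let $\alpha,\beta\ge1$. Every nontrivial class size is divisible by $6$, and Lemma 5 applies to both $P$ and $Q$. Not both $U=Z_2$ and $V=Z_3$, since otherwise $UV\le Z(G)$ and $G=C_G(UV)\le UV\le Z(G)$. Three cases remain.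

## 9. $6\mid m$ and $O_3(G)$ central

**Proposition 13.** The case $\alpha,\beta\ge1$, $V=Z_3$, $U>Z_2$ is impossible.

Take $N$ as in Lemma 10 for $p=2$ and $X=N/Z_2$. As $V$ is central, $C_P(U)\le C_G(UV)\le UV$, so $C_P(U)=Z_3$. Thus $\hat P=P/Z_3=P/Z(P)$ acts faithfully on $U$ and on $W=U/\Phi(U)$, and it contains $C_3^2$ by Lemma 6. Define $w(g)$ for $g\in P$ by
$$|U:C_U(g)|=4^{w(g)}.$$
It depends only on $\hat g=gZ_3$, and $w(g)=0$ if and only if $g\in Z_3$. If $w(g)=1$, then $g$ is light on $W$; if $|[W,g]|\ge16$, then $w(g)\ge2$. (For example, with $U=\mathbb F_4^2$ and $\omega\in\mathbb F_4$ of order $3$, the action of $\mathrm{diag}(\omega,1)$ has $w=1$ and that of $\mathrm{diag}(\omega,\omega)$ has $w=2$.)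

**Step 1.** *To produce elements with $w=1$: every $C_3^2\le\hat P$ contains one.* By (C4) some nonidentity element is not fpf on $X$, and Lemma 10(i) applies.

**Step 2.** *To count them.* Let $\langle\hat g_1\rangle,\dots,\langle\hat g_r\rangle$ be the distinct subgroups of $\hat P$ generated by elements with $w=1$. Then $r\in\{1,2\}$: $r\ge1$ by Step 1, and if $r\ge3$, Lemma 9(d) gives a $C_3^2\le\hat P$ all of whose nonidentity elements have $w\ge2$, against Step 1. The $3$-group $P$ permutes these at most two subgroups, so it fixes each, and hence centralizes it, as $\mathrm{Aut}(C_3)$ is a $2$-group: $\hat g_i\in Z(\hat P)$. Put $R_i=[U,g_i]\trianglelefteq U$, which depends only on $\langle\hat g_i\rangle$, and $D_i=[W,g_i]$, the image of $R_i$ in $W$. If $r=2$, then $D_1\cap D_2=0$ by Lemma 9(b), so $R_1\neq R_2$. Both $P$ and $U$ normalize each $R_i$.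

**Step 3.** *To show that $G$ permutes $\{R_1,\dots,R_r\}$.* Let $\hat G=G/UZ_3$; then $\hat P\cong PU/UZ_3$ is its Sylow $3$-subgroup. We have $O_2(\hat G)=1$, because the preimage of $O_2(\hat G)$ is a direct product of $Z_3$ and a $2$-group, which is normal in $G$ and so lies in $U$. So $O_3(\hat G)\le\hat P$ contains its centralizer in $\hat G$; in particular it contains $\hat g_i\in Z(\hat P)$. Let $US$ be the preimage of $O_3(\hat G)$, where $S=P\cap US$ is a Sylow $3$-subgroup of $US$. For $x\in G$ the element $g_i^x$ lies in $US\trianglelefteq G$, so $g_i^{xy}\in S$ for some $y\in U$. As $w(g_i^{xy})=1$, we have $R_i^{xy}=[U,g_i^{xy}]=R_j$ for some $j$, and $R_i^x=R_j^{y^{-1}}=R_j$.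

**Step 4.** *To determine $m$ from a class inside $R_1\cup R_2$.* A $C_3^2$ in $\hat P$ has four subgroups of order $3$, and $r\le2$, so some $h\in P$ has $w(h)\ge2$. So $16$ divides $|h^G|$, and $\alpha\ge2$. By Lemma 7(b), $R_i\cong C_2^2$ or $Q_8$. Let $r_1\in R_1\setminus C_{R_1}(g_1)$, a noncentral element of $G$. By Step 3 the class $r_1^G$ lies in the union, over the at most two $G$-conjugates $R_i$ of $R_1$, of the sets $R_i\setminus1$ or $R_i\setminus Z(R_i)$, respectively. So $|r_1^G|\le2\cdot3$ or $|r_1^G|\le2\cdot6$. As $m=2^\alpha3^\beta\ge12$ divides $|r_1^G|$, we get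
$$|r_1^G|=12=m,\qquad R_1\cong Q_8,\qquad r=2,\qquad G\text{ interchanges }R_1\text{ and }R_2.$$
So the sizes are $12,24,36,48$, and every class size has $2$-part at most $16$.

**Step 5.** *To show that $\hat P=\langle\hat g_1\rangle\times\langle\hat g_2\rangle$.* $\hat P$ leaves $D_1$ and $D_2$ invariant and acts on $D_1\oplus D_2$ as a subgroup of $C_3\times C_3$, and $\langle\hat g_1,\hat g_2\rangle$ maps isomorphically onto $C_3\times C_3$. Suppose the kernel of this action is not $1$, and let $\hat x$ in it have order $3$. As $\hat g_1\hat g_2$ is central in $\hat P$, $\langle\hat g_1\hat g_2,\hat x\rangle\cong C_3^2$. If $3\nmid i$, $(\hat g_1\hat g_2)^i\hat x^j$ is nontrivial on $D_1$ and $D_2$, so it has $w\ge2$ by Lemma 9(c). And $\hat x^{\pm1}$ is trivial on $D_1$ and $D_2$, so it lies in no $\langle\hat g_i\rangle$ and does not have $w=1$. This contradicts Step 1.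

**Step 6.** *To use the interchange of $R_1$ and $R_2$ against the nonabelian group $P$.* By Steps 3 and 5, $\hat P=O_3(\hat G)$, so $PU\trianglelefteq G$ and $G=UN_G(P)$ by the Frattini argument. As $U$ fixes each $R_i$, some $y\in N_G(P)$ interchanges $R_1$ and $R_2$. Its $3$-part lies in $P$ and fixes each $R_i$, so its $2$-part $x$ interchanges them. Then $[U,g_1^x]=R_2$, so $\langle\hat g_1^x\rangle=\langle\hat g_2\rangle$, and likewise for $g_2$:
$$g_1^x\equiv g_2^\varepsilon,\qquad g_2^x\equiv g_1^\delta\pmod{Z_3},\qquad\varepsilon,\delta\in\{1,-1\}.$$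
By Step 5, $P=\langle g_1,g_2\rangle Z_3$ with $P/Z_3$ abelian and $P$ nonabelian, so $1\ne c=[g_1,g_2]\in Z_3$. As $Z_3$ is central,
$$c=c^x=[g_2^\varepsilon,g_1^\delta]=[g_2,g_1]^{\varepsilon\delta}=c^{-\varepsilon\delta}.$$
Since $c$ has odd order, $\varepsilon\delta=-1$. So $x^2$ inverts $\hat P$.

Every Sylow $2$-subgroup of $\hat G$ contains a conjugate of the image of $x^2$, and this conjugate also inverts the abelian normal subgroup $\hat P$. So for $h=g_1g_2$ the centralizer $C_{\hat G}(\hat h)$ contains no Sylow $2$-subgroup of $\hat G$. Hence $|\hat h^{\hat G}|$ is even, and so is $|(hU)^{G/U}|$. As $h$ is nontrivial on $D_1$ and $D_2$, $w(h)\ge2$ and $16\mid|h^U|$. Lemma 3(a) gives $32\mid|h^G|$, contradicting Step 4. $\square$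

## 10. $6\mid m$ and $O_2(G)$ central

**Proposition 14.** The case $\alpha,\beta\ge1$, $U=Z_2$, $V>Z_3$ is impossible.

As $U$ is central, $C_Q(V)\le C_G(UV)\le UV$, so $C_Q(V)=Z_2$. Hence $\hat Q=Q/Z_2=Q/Z(Q)$ is faithful on $V$, and it contains a four-group by Lemma 6. Take $N$ as in Lemma 10 for $p=3$ and $Y=N/Z_3$. The group $VZ_2$ is trivial on $Y$.

**Step 1.** *To make sense of reflections in a quotient of $G$.* Let $\hat G=G/VZ_2$, with Sylow $2$-subgroup $\hat Q$. We have $O_3(\hat G)=1$, because the preimage of $O_3(\hat G)$ is a direct product of $Z_2$ and a $3$-group, which is normal in $G$. So $\hat Q_1:=O_2(\hat G)\le\hat Q$ contains its centralizer in $\hat G$.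

Let $2$-elements $t,t'$ of $G$ have the same image in $\hat G$. Then $t'$ is a $2$-element of $\langle t\rangle Z_2V$, so it is $V$-conjugate to an element of $\langle t\rangle Z_2$. That element also lies in $tVZ_2$, so it lies in $\langle t\rangle Z_2\cap tVZ_2=tZ_2$. So $[V,t']$ is $V$-conjugate, hence equal, to $[V,t]\trianglelefteq V$, and $|V:C_V(t')|=|V:C_V(t)|$. Thus $[V,t]$ and the property of being a reflection on $V$ depend only on the image $\hat t$ of $t$ in $\hat G$, and we write $L_{\hat t}=[V,t]\le Z(V)$ for reflections. For $x\in G$, $[V,t]^x=[V,t^x]$; so conjugation preserves reflections. Below we omit hats on elements.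

**Step 2.** *To collect two rules.* The first is:
$$\text{every four-group in }\hat Q\text{ contains a reflection.}\tag{10.1}$$
Indeed, some nonidentity element of it is not fpf on $Y$ by (C4), and Lemma 10(i) applies, $\hat Q$ being faithful on $V$. By Lemma 8(d), $\hat Q$ therefore contains no three distinct pairwise commuting reflections. The second is:
$$P\text{ centralizes no reflection }t\in\hat Q_1.\tag{10.2}$$
Otherwise $P$ normalizes $L_t$ by Step 1, hence centralizes it, so $L_t\le Z(P)=Z_3\le Z(G)$, but $t$ inverts $L_t$.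

**Step 3.** *To show that $\hat Q_1$ contains a four-group.* Suppose it does not. Now $\hat Q_1\ne1$, since otherwise $\hat G=1$. A $2$-group without four-groups is cyclic or generalized quaternion. If $\mathrm{Aut}(\hat Q_1)$ is a $2$-group, then so is $\hat G$, because $C_{\hat G}(\hat Q_1)\le\hat Q_1$; then $\hat Q_1=\hat G=\hat Q$ contains a four-group, a contradiction. Automorphism groups of cyclic $2$-groups are $2$-groups, and so are those of generalized quaternion groups of order at least $16$, since an automorphism of odd order acts trivially on the characteristic cyclic subgroup of index $2$ and on the quotient. So $\hat Q_1\cong Q_8$. Let $z$ be its involution; it is central in $\hat G$. By (10.2), $z$ is not a reflection.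

By (10.1) there is a reflection $t\in\hat Q$. It is an involution different from $z$, so $t\notin\hat Q_1$. As $C_{\hat G}(\hat Q_1)\le\hat Q_1$, $t$ induces a non-inner automorphism on $\hat Q_1$, so an involution in $\mathrm{Out}(Q_8)\cong S_3$. So it fixes one cyclic subgroup of order $4$ and interchanges the other two. With suitable notation $tit=\varepsilon j$, and so $tjt=\varepsilon i$ with the same sign $\varepsilon$, where $-1$ means $z$. For $k=ij$ we get $tkt=ji=k^{-1}$, so
$$k^{-1}tk=t(tk^{-1}t)k=tk^2=tz.$$
So $tz$ is a reflection, it commutes with $t$, and $tz\neq t$. By Lemma 8(c), $[V,z]=L_tL_{tz}\le Z(V)$ has order $9$ and is inverted by $z$. It is $G$-invariant, as $z$ is central in $\hat G$, and $VZ_2$ acts trivially on it. As $z$ inverts it and every nonidentity element of $\hat Q_1$ has $z$ as a power, $\hat Q_1\cong Q_8$ acts regularly on its $8$ nonidentity elements. These form a $G$-class of size $8$. But $3$ divides every nontrivial class size, a contradiction.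

**Step 4.** *To exclude central reflections.* By Step 3 and (10.1) the set $\mathcal R$ of reflections in $\hat Q_1$ is nonempty; $P$ acts on it by conjugation. The set $\mathcal R\cap Z(\hat Q_1)$ is $P$-invariant and has at most two elements by Step 2; if it were nonempty, $P$ would fix its elements, against (10.2). So it is empty. Let $z$ be an involution of $Z(\hat Q_1)$; then $z\notin\mathcal R$. Each $t\in\mathcal R$ is noncentral in $\hat Q_1$, and its $\hat Q_1$-conjugates lie in $\mathcal R$, so $|\mathcal R|\ge2$.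

**Step 5.** *To confine all the lines $L_t$ to $[V,z]$.* Let $t\ne s$ in $\mathcal R$; then $L_t\ne L_s$ by Lemma 8(b). We show that $tz\in\mathcal R$, that $[V,z]\cong C_3^2$, and that $L_t,L_s\le[V,z]$.

Suppose $t,s$ commute. We claim $ts=z$. Otherwise $\{1,ts,z,tsz\}$ is a four-group, so it contains a reflection. Neither $ts$ (Lemma 8(c)) nor $z$ is one, so $tsz\in\mathcal R$. Since $z\ne t,s$, the elements $t,s,tsz$ are three distinct pairwise commuting reflections, contradicting Step 2. So $s=tz$, and $L_tL_s=[V,z]$ has order $9$ by Lemma 8(c).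

Suppose $t,s$ do not commute. Then $\Lambda=L_tL_s\le Z(V)$ has order $9$. The $2$-group $\langle t,s\rangle$ leaves $\Lambda$ invariant and is trivial on $V/\Lambda$, so by (C3) it is faithful on $\Lambda$. On $\Lambda$ each of $t,s$ has eigenvalues $1$ and $-1$, so determinant $-1$. So $ts$ acts as an element of $SL(2,3)$ of $2$-power order. This order is greater than $2$, because $t,s$ are involutions that do not commute. The Sylow $2$-subgroup of $SL(2,3)$ is $Q_8$, so $ts$ has order $4$ and $(ts)^2$ acts as $-1$ on $\Lambda$. So $(ts)^2$ commutes with $t$, and $sts=t(ts)^2\in\mathcal R$ commutes with $t$ and is different from $t$. By the commuting case applied to $t$ and $sts$, $(ts)^2=t\cdot sts=z$. So $tz=sts\in\mathcal R$ and $[V,z]$ has order $9$. As $z\in\langle t,s\rangle$ is trivial on $V/\Lambda$, $[V,z]\le\Lambda$, so $[V,z]=\Lambda\ge L_tL_s$.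

**Step 6.** *To find a reflection fixed by $P$.* By Step 5 all $L_t$ with $t\in\mathcal R$ are among the four subgroups of order $3$ of $[V,z]\cong C_3^2$. By Lemma 8(b), $t\mapsto L_t$ is injective, so $|\mathcal R|\le4$. And $t\mapsto tz$ is an involution on $\mathcal R$ without fixed points. So $|\mathcal R|\in\{2,4\}$ is not divisible by $3$, and the $3$-group $P$ fixes an element of $\mathcal R$, contradicting (10.2). $\square$

## 11. $6\mid m$ and neither radical central

**Proposition 15.** The case $\alpha,\beta\ge1$, $U>Z_2$, $V>Z_3$ is impossible.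

Now Lemma 10 is available for both primes. Take $N_U,N_V$ as there for $p=2$ and $p=3$, and put $X=N_U/Z_2$ and $Y=N_V/Z_3$, irreducible modules for $G$ over $\mathbb F_2$ and $\mathbb F_3$. Put
$$K_X=C_G(X),\quad K_Y=C_G(Y),\quad A=C_G(N_U)\le K_X,\quad B=C_G(N_V)\le K_Y,$$
all normal in $G$. As $[U,V]=1$ and by Lemma 10, $V\le A$, $U\le B$, $U\le K_X$, $V\le K_Y$ and $O_2(G/K_X)=1=O_3(G/K_Y)$. Below, $u\in N_U\setminus Z_2$ and $v\in N_V\setminus Z_3$ are arbitrary; they are noncentral and commute.

**Step 1.** *To read off parts of class sizes from orbits.* Let $\mathrm{Stab}(uZ_2)$ be the stabilizer in $G$ of the vector $uZ_2\in X$. On it $x\mapsto[u,x]$ is a homomorphism to $Z_2$ with kernel $C_G(u)$. So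
$$|u^G|=|\mathrm{orb}(uZ_2)|\cdot|[u,\mathrm{Stab}(uZ_2)]|,$$
where the second factor is the order of the image. Hence $|u^G|_3$ is the $3$-part of the size of the $G$-orbit of $uZ_2$ on $X$, and likewise $|v^G|_2$ is the $2$-part of the size of the orbit of $vZ_3$ on $Y$. So
$$G\text{-orbits on }X\setminus0\text{ have size divisible by }3^\beta,\text{ and on }Y\setminus0\text{ by }2^\alpha.\tag{11.1}$$
In particular $|X|>2$, $G\ne K_X$ and $G\ne K_Y$.

**Step 2.** *To bound classes under $A$ and $B$.* We have $u\in U\le B\trianglelefteq C_G(v)$, so by Lemmas 3 and 4,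
$$|u^B|\text{ divides }|u^{C_G(v)}|=|(uv)^G|/|v^G|\in\{1,2,3,4\}.\tag{11.2}$$
Likewise $|v^A|$ divides $|v^{C_G(u)}|\in\{1,2,3,4\}$.

**Step 3.** *To identify $K_X/A$ and $K_Y/B$ as modules.* For $x\in K_X$ the map $N_U\to Z_2$, $n\mapsto[n,x]$, is a homomorphism trivial on $Z_2$; its image lies in $\Omega_1(Z_2)$, as $X$ is elementary abelian. The map $x\mapsto(nZ_2\mapsto[n,x])$ is a homomorphism on $K_X$ with kernel $A$. It is $G$-equivariant, since $[n^g,x^g]=[n,x]^g=[n,x]$. So $E_X:=K_X/A$ embeds $G$-equivariantly into $\mathrm{Hom}(X,\Omega_1(Z_2))$, a direct sum of copies of the irreducible module $X^*$. So $E_X$ and all its quotients by $G$-invariant subgroups (its $G$-quotients) are direct sums of copies of $X^*$. Similarly, $E_Y:=K_Y/B$ and its $G$-quotients are direct sums of copies of $Y^*$.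

**Step 4.** *To show that $E_X\ne1\ne E_Y$.* Suppose $E_X=1$. Then $N_U\le U\le K_X=A$, so $N_U$ is abelian. As $G/K_X\ne1$ and $O_2(G/K_X)=1$, $T_0:=O_3(G/K_X)\ne1$. It acts on $N_U$, because $K_X=A$. Its fixed points on $X$ form a proper submodule, so they are $0$; hence $C_{N_U}(T_0)=Z_2$ and $N_U=Z_2\times[N_U,T_0]$ by (C1). The second factor is nontrivial and $G$-invariant, so the $2$-group $Q$ fixes a nonidentity element of it. This is a noncentral element of odd class size, contradicting $\alpha\ge1$. Symmetrically, if $E_Y=1$, then $P$ fixes a nonidentity element of $[N_V,O_2(G/K_Y)]$, contradicting $\beta\ge1$.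

Hence $C_{N_U}(K_X)$, a proper $G$-invariant subgroup of $N_U$ containing $Z_2$, equals $Z_2$. So
$$[u,K_X]\ne1\text{ for all }u,\qquad[v,K_Y]\ne1\text{ for all }v,\tag{11.3}$$
the second by symmetry.

**Step 5.** *To show that $B\le K_X$ and $A\le K_Y$.* Let $T=G/AB$, $T_2=K_XB/AB$, $T_3=K_YA/AB$. By Dedekind's law $T_2\cong K_X/A(K_X\cap B)$ is a $G$-quotient of $E_X$, so a sum of copies of $X^*$, and $B$ acts trivially on it by conjugation, its image in $T$ being trivial. Similarly $T_3\cong K_Y/B(K_Y\cap A)$ is a sum of copies of $Y^*$ on which $A$ acts trivially.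

If $T_2\ne1$, then $B$ is trivial on $X^*$, hence on $X$, so $B\le K_X$. If $T_2=1$, then $K_X=A(K_X\cap B)$. As $A$ centralizes $u$, $1\ne[u,K_X]=[u,K_X\cap B]$ by (11.3), and this has order $|u^{K_X\cap B}|$. So $|u^{K_X\cap B}|$ is a power of $2$ greater than $1$, and it divides $|u^B|$. By (11.2):
$$\text{if }T_2=1,\text{ then }|u^B|\in\{2,4\}\text{ for all }u.\tag{11.4}$$
So all orbits of $B_X=BK_X/K_X$ on $X$ have $2$-power size, and each vector is fixed by a Sylow $3$-subgroup of $B_X$, hence by $O_3(B_X)$. So $O_3(B_X)=1$. Also $O_2(B_X)\le O_2(G/K_X)=1$. As $B_X$ is solvable, $B_X=1$, that is, $B\le K_X$.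

If $T_3\ne1$, then $A$ is trivial on $Y^*$, hence on $Y$, so $A\le K_Y$. If $T_3=1$, then $K_Y=B(K_Y\cap A)$, and $|v^A|$ is divisible by $|v^{K_Y\cap A}|=|[v,K_Y]|$, a power of $3$ greater than $1$. So $|v^A|=3$ for all $v$ by Step 2. Hence orbits of $A$ on $Y$ have size dividing $3$, so $O_2(AK_Y/K_Y)$ fixes every vector of $Y$ and is $1$; and $O_3(AK_Y/K_Y)\le O_3(G/K_Y)=1$. Thus $A\le K_Y$.

**Step 6.** *To see that exactly one of $T_2,T_3$ is nontrivial.* By Step 5, $T_2=K_X/AB$ and $T_3=K_Y/AB$, so $T/T_2\cong G/K_X$ and $T/T_3\cong G/K_Y$. Hence $T_2=O_2(T)$ and $T_3=O_3(T)$. If both are nontrivial, $T_3$ centralizes $T_2$, so $T_3$ is trivial on $X^*$ and on $X$, and $K_Y\le K_X$; so $T_3\le T_2$, which is absurd. As $AB\le K_X\neq G$, $T$ is a nontrivial solvable group, so exactly one of $T_2,T_3$ is nontrivial.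

**Step 7.** *To exclude $T_2\ne1$, $T_3=1$.* Here $K_Y=AB$, so $T=G/K_Y$ is faithful on $Y$, and $T_2$ is elementary abelian, a sum of copies of $X^*$, of rank at least $2$ as $|X|>2$. Let $F\le T_2$ be a four-group. By (C4) some $1\ne\tau\in F$ is not fpf on $Y$. Lift $\tau$ to a $2$-element $t$ of $G$. Lemma 10(i) gives $|V:C_V(t)|\in\{1,3\}$, so $|Y:C_Y(\tau)|=3$ by faithfulness: $\tau$ is a reflection on $Y$. So every four-group of $T_2$ contains a reflection on $Y$, and by Lemma 8(d) the abelian group $T_2$ contains at most two reflections. The set $\mathcal R$ of them is nonempty and $T$-invariant, so $P$ centralizes $\mathcal R$ and the submodule $\langle\mathcal R\rangle\ne1$ of $T_2$, which contains a copy of $X^*$. So $P$ is trivial on $X$, $G/K_X$ is a $2$-group, and $G$-orbits on $X$ have $2$-power size, contradicting (11.1).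

So $T_3\ne1$ and $T_2=1$. Then $K_X=AB$, $T=G/K_X$ is faithful and irreducible on $X$, and $T_3=K_Y/AB$ is a sum of copies of $Y^*$.

**Step 8.** *To fix the $3$-parts of orbits on $X$.* By (11.4) and (11.2), $|(uv)^G|/|v^G|\in\{2,4\}$, so $|(uv)^G|\in\{2m,4m\}$ has $3$-part $3^\beta$. Since $|u^G|$ divides it, $|u^G|_3=3^\beta$. By Step 1:
$$\text{all }G\text{-orbits on }X\setminus0\text{ have sizes with }3\text{-part exactly }3^\beta.\tag{11.5}$$

**Step 9.** *To show that $|Y|=3$.* Suppose $|Y|>3$. Then $T_3$ has rank at least $2$. Every $C_3^2\le T_3$ contains a nonidentity element that is not fpf on $X$; lifting it to a $3$-element of $G$ and using Lemma 10(i) and faithfulness, we see that it is light on $X$. By Lemma 9(d), $T_3$ has at most two light subgroups. They are permuted by $T$ and, by Lemma 9(a), generate a $T$-submodule $\neq1$ of $T_3$ of order at most $9$. It is a sum of copies of $Y^*$, and $|Y^*|\ge9$. So it is irreducible of order $9$, and there are exactly two light subgroups $\langle g_1\rangle,\langle g_2\rangle$, interchanged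 by $T$ (otherwise $\langle g_1\rangle$ would be a proper nonzero submodule). With $D_i=[X,g_i]$, the group $D_1\oplus D_2$ is $T$-invariant, so $X=D_1\oplus D_2$. The orbit of $0\ne d_1\in D_1$ consists of the $6$ nonzero elements of $D_1\cup D_2$. The orbit of $d_1+d_2$ with $d_i\ne0$ consists of all $9$ such sums. The $3$-parts $3$ and $9$ contradict (11.5).

**Step 10.** *To show that $T\cong S_3$, $|X|=4$ and $m=6$.* As $|Y|=3$, $G/K_Y$ embeds in $C_2$, and it is not $1$. So $T/T_3\cong C_2$, and elements of $T\setminus T_3$ act as $-1$ on $Y^*$, that is, they invert $T_3$. Let $X_1$ be an irreducible $T_3$-submodule of $X$ and $K_1=C_{T_3}(X_1)$. Every subgroup of $T_3$ is normal in $T$, so $0\ne C_X(K_1)$ is a $T$-submodule; hence $C_X(K_1)=X$ and $K_1=1$. So the elementary abelian group $T_3$ is faithful on an irreducible module, and therefore cyclic of order $3$. So $T\cong S_3$.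

Let $T_3=\langle g\rangle$. The submodule $C_X(g)$ is proper, so it is $0$, and $1+g+g^2=0$ on $X$. Let $0\ne x\in X$ be fixed by an involution of $T$. Then $\{0,x,xg,xg^2\}$ is a $T$-invariant subgroup, and so $|X|=4$. The orbits of $G$ on $X\setminus0$ and $Y\setminus0$ have sizes $3$ and $2$. By (11.1), $\beta=1$ and $\alpha=1$, so $m=6$ and the sizes are $6,12,18,24$.

**Step 11.** *To compute the class size of elements $t\in Q\setminus K_Y$.* Such $t$ exist as $|G:K_Y|=2$. The image of $t$ in $T\cong S_3$ is an involution, with class size $3$, and $T$ is a quotient of $G/N_V$, because $N_V\le V\le A$. Also $3$ divides $|N_V:C_{N_V}(t)|$, as $t$ is nontrivial on $Y$. By Lemma 3(a), $9\mid|t^G|$. Hence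
$$|t^G|=18\text{ for every }t\in Q\setminus K_Y.\tag{11.6}$$
Each such $t$ is nontrivial on $X$, so $|t^{N_U}|=|N_U:C_{N_U}(t)|$ is a power of $2$ greater than $1$. By (11.6) and Lemma 3(a),
$$|N_U:C_{N_U}(t)|=2,\quad\text{and }|(tN_U)^{G/N_U}|\text{ is odd}.\tag{11.7}$$

**Step 12.** *To show that $N_U$ is nonabelian with $Z(N_U)=Z_2$.* Fix $t\in Q\setminus K_Y$. Let $E=K_X/AN_U$, a $G$-quotient of $E_X$, so a sum of copies of $X^*$. If $E\ne1$, $t$ is nontrivial on it, and the class of the image of $t$ in $G/AN_U$ has size divisible by the even number $|E:C_E(t)|$; this size divides $|(tN_U)^{G/N_U}|$, contradicting (11.7). So $K_X=AN_U$ and, by Step 4, $1\ne E_X\cong N_U/(N_U\cap A)=N_U/Z(N_U)$. As $Z(N_U)\ge Z_2$ is $G$-invariant and proper in $N_U$, $Z(N_U)=Z_2$. Since $|N_U/Z_2|=4$, it follows that elements $c,a\in N_U$ with $\langle c,a\rangle Z_2=N_U$ do not commute.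

**Step 13.** *To produce such a pair that does commute.* By (11.7) there is $c\in C_{N_U}(t)\setminus Z_2$, and $cZ_2$ is the only nonzero vector of $X$ fixed by $t$. Choose $a\in N_U\setminus\langle c\rangle Z_2$. Then $ta\in Q\setminus K_Y$, since $a\in U\le Q$ and $a\in U\le B\le K_Y$. So (11.7) holds for $ta$, and there is $d\in C_{N_U}(ta)\setminus Z_2$. As $a\in U$ is trivial on $X$, $dZ_2$ is fixed by $t$, so $d=c\zeta$ with $\zeta\in Z_2$. Now $d=d^{ta}=(c^t\zeta)^a=c^a\zeta$, so $c^a=c$ and $[c,a]=1$, contradicting Step 12. $\square$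

*Proof of Theorem 1.* Section 2 gives groups for $m=2$. Conversely, $m>1$, and after the reduction in Section 3 we may take $G$ to be a $\{2,3\}$-group. If $\beta=0$, then $m=2$ by Proposition 11. The case $\alpha=0$ is excluded by Proposition 12, and the case $\alpha,\beta\ge1$ by Propositions 13, 14 and 15. $\square$

## 12. All groups with class sizes $1,2,4,6,8$

We prove the "only if" part of Theorem 2. Let $\mathrm{cs}^*(G)=\{2,4,6,8\}$. By the reduction in Section 3 we split off $D$ and assume that $G$ is a $\{2,3\}$-group. Steps 1 to 3 of Section 7 apply with $\alpha=1$, and we keep their notation: $|Q:U|\le2$, $H=G/U$, $P_1=PU/U$, $V=C_P(U)$, $|P:V|\le3$. All nontrivial class sizes are even, so an element of odd class size is central, and $Z(Q)=Z_2$ by Lemma 5. Four cases cover everything. Case A leads to the groups in Theorem 2, the others to contradictions.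

**Case A.** *$Q=U$: we recover the structure.* For $v\in V$, $|v^G|$ is odd, so $V\le Z(G)$, and Step 3 of Section 7 applies with $s=1$. Now $2^n=|g^G|\in\{2,4,8\}$ is a power of $4$, so $2^n=4$. By Lemma 7(b), $U=RC$, $[R,C]=1$ and $R\cong C_2^2$ or $Q_8$. If $R\cong C_2^2$, then $R\le Z(U)=Z(Q)=Z_2$, contradicting $[R,g]=R\ne1$. So $R\cong Q_8$.

Put $H_0=RP=R\rtimes P$. We have $V=C_P(U)\le C_P(R)<P$ and $|P:V|=3$, so $V=C_P(R)$ has index $3$ in the abelian group $P$. Moreover $G=H_0C$, $[H_0,C]=1$, and $H_0\cap C=R\cap C=C_R(g)=Z(R)=:\langle z\rangle$.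

It remains to determine $C'$. Let $r\in R\setminus Z(R)$ and $c\in C$. Now $C\trianglelefteq G$, and $g$ permutes transitively the three nonidentity elements of $U/C$, so $3\mid|(rc)^G|$ and hence $|(rc)^G|=6$. The stabilizer of the coset $rC$ is $UV$, of index $3$, so $|(rc)^G|=3|(rc)^U|$, and $(rc)^U=r\langle z\rangle c^C$. So $|\langle z\rangle c^C|=2$, that is, $c^C\subseteq c\langle z\rangle$. Hence $C'\le\langle z\rangle$. By (7.1) and (7.2) the size $8$ must be $4|c^C|$ or $|c^G|=|c^C|$ for some $c\in C$. So $C$ is nonabelian and $C'=\langle z\rangle$. This is the structure in Theorem 2.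

**Case B.** *$|Q:U|=2$ and $P=V$: we show that $8$ does not occur.* For $t\in Q\setminus U$, $|V:C_V(t)|=3$ by Step 1 of Section 7, so $V=L_t\times C_V(t)$ with $|L_t|=3$ by Lemma 7(a), where $L_t=[V,t]$. The group $C_V(t)$ is centralized by $U\langle t\rangle=Q$, so its elements have odd class size and are central. Thus $V$ is abelian. Put $L_0:=L_t$; it is centralized by $U$ and inverted by all elements of $Q\setminus U=tU$, $L_0\trianglelefteq G$, and $G=L_0QC_V(t)$. For $e\in Q\setminus U$, Lemma 3(b) with $N=L_0$ and $G/L_0\cong Q\times C_V(t)$ gives $|e^G|=3|e^Q|$. So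
$$|e^G|=6\quad\text{and}\quad|e^Q|=2\quad\text{for all }e\in Q\setminus U.\tag{12.1}$$

Let $x\in G$. If $x_2$ is conjugate to some $e\in Q\setminus U$, then $x_3$ is conjugate into $C_V(e)=C_V(t)\le Z(G)$, and $|x^G|=6$. Otherwise $d=x_2\in U$. If $x_3\in Z(G)$, then $|x^G|=|d^Q|$, as $V$ centralizes $U$. If $x_3\notin Z(G)$, then $C_G(x_3)=UV$ and $|x^G|=2|d^U|\le2|d^Q|$. So the contradiction in Case B follows from the claim:
$$|d^Q|\le2\quad\text{for all }d\in U.\tag{12.2}$$

*Proof of (12.2).* First we show that commutators with elements outside $U$ are central. Let $e\in Q\setminus U$ and $e^Q=\{e,ek\}$, $k\ne1$. The group $C_Q(e)$ has index $2$, so it is normal and also centralizes $ek$; so it centralizes $k$. If $x\in Q\setminus C_Q(e)$, then $x^2\in C_Q(e)$ and $e=e^{x^2}=(ek)^x=ekk^x$, so $k^x=k^{-1}$. Since $e\in C_Q(e)\setminus U$, $C_Q(e)$ and $U$ are distinct subgroups of index $2$, and we may take $x\in U\setminus C_Q(e)$. Put $f=xe\notin U$. As $[e,x]=k$,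
$$[f,e]=[x,e]^e=(k^{-1})^e=k^{-1},$$
so $f^Q=\{f,fk^{-1}\}$ by (12.1). As $e\notin C_Q(f)$, the same argument for $f$ shows that $e$ inverts $k^{-1}$; but $e$ centralizes $k$. So $k^2=1$, and therefore $k\in Z(Q)$.

Thus for every $e\in Q\setminus U$ we have $\{[e,x]:x\in Q\}=\{1,k_e\}\le Z(Q)$ with $k_e^2=1$ and $k_e\neq1$. These $e$ generate $Q$, so $Q$ has class at most $2$.

Now suppose $d\in U$ and $|d^Q|>2$. Write $d=ee'$ with $e,e'\in Q\setminus U$. Since $[d,x]=[e,x][e',x]$, $[d,Q]\le\langle k_e,k_{e'}\rangle$; so $|d^Q|=|[d,Q]|=4$ and $k_e\ne k_{e'}$. Also $C_Q(e)\ne C_Q(e')$, since $C_Q(e)\cap C_Q(e')\le C_Q(d)$, which has index $4$.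

Let $f\in Q\setminus U$ and suppose that some $w\in C_Q(e)\cap C_Q(e')$ has $[f,w]=k_f\ne1$. Then $[ee'f,w]=k_f$, and $ee'f\notin U$, so $[ee'f,Q]=\{1,k_f\}$. Choose $x\in C_Q(e')\setminus C_Q(e)$. Then $[e,x]=k_e$, $[e',x]=1$, and $[ee'f,x]=k_e[f,x]\in\{1,k_f\}$ together with $[f,x]\in\{1,k_f\}$ gives $k_e=k_f$. Likewise $k_{e'}=k_f$, a contradiction.

So $C_Q(e)\cap C_Q(e')$ centralizes all of $Q\setminus U$, hence lies in $Z(Q)$, and $|Q:Z(Q)|\le4$. As $d\notin Z(Q)$, $|d^Q|\le|Q:Z(Q)\langle d\rangle|\le2$, a contradiction. This proves (12.2).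

**Case C.** *$|Q:U|=2$, $|P:V|=3$, and some $t\in Q\setminus U$ is nontrivial on $V$: we find a class size divisible by $12$.* Since $U$ is trivial on $V$, all elements of $Q\setminus U$ act alike on $V$. The index $|V:C_V(t)|$ divides $|t^G|$, so it is $3$; $V=L_0\times C_V(t)$ with $L_0=[V,t]$ of order $3$; and $C_V(t)\le Z(G)$ as in Case B. By Step 1 of Section 7, $|P_1:C_{P_1}(t)|=3$. So by Lemma 7(a), $[P_1,t]$ has order $3$, hence equals $L_0U/U$, and it is central in $P_1$. So $[L_0,P]\le U\cap V=1$. Thus $V\le Z(P)$, and $P$ is abelian as $P/V$ is cyclic.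

Now $|C_{P_1}(t)|=|P|/3=|V|>|V|/3=|C_{VU/U}(t)|$, so there is $g\in P\setminus V$ with $gU\in C_{P_1}(t)$. By Lemma 3(b), $C_H(gU)=C_G(g)U/U$, and it contains $tU$; so $C_G(g)$ contains an element of $tU$. Its $2$-part $y$ is an odd power of it, as it has even order. Since $tU$ has order $2$ in $H$, $y\in tU\cap C_G(g)$. Then $|V:C_V(y)|=3$. Since $V\le C_G(g)$ and $V\trianglelefteq G$, $3$ divides $|y^{C_G(g)}|$ by Lemma 3(a). And $4$ divides $|U:C_U(g)|$, which divides $|g^G|$, since $g\notin V=C_P(U)$. So $12$ divides $|(gy)^G|=|g^G|\,|y^{C_G(g)}|$, a contradiction.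

**Case D.** *$|Q:U|=2$, $|P:V|=3$, and $Q$ is trivial on $V$: we show that $4$ does not occur, or that $3$ does.* Elements of $V$ have odd class sizes, so $V\le Z(G)$, and Step 3 of Section 7 applies with $s=2$. Now $|g^G|=2^{n+1}\in\{2,4,8\}$ and $2^n>1$ is a power of $4$. So $2^n=4$, $|g^G|=8$, and $C$ is abelian, since $8|c^C|\le8$ for $c\in C$ by (7.1). By Lemma 7(b), $U=RC$ and $[R,C]=1$, and $R\trianglelefteq G$. If $R\cong C_2^2$, then $g$ is transitive on $R\setminus1$, giving a class of size $3$, a contradiction. Let $R\cong Q_8$. An element $x$ of class size $4$ has $x_3\in Z(G)$ by (7.1), so by (7.2) its class size is that of some $c\in C$. But $C_G(c)\ge RCP=UP=L$, of index $2$ in $G$, so $|c^G|\le2$, a contradiction.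

So only Case A occurs, and Theorem 2 is proved. $\square$
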